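# Transversality of quasi-Hitchin opers

## 1. Quasi-Hitchin opers are transverse and locally maximally transverse

**Theorem 1.** Let $G$ be a complex simple Lie group of adjoint type and of rank at least $2$, and let $X$ be a closed Riemann surface of genus at least $2$. Every quasi-Hitchin $G$-oper on $X$ is transverse and locally maximally transverse.

Here is what this says in plain words. A $G$-oper on $X$ is a holomorphic map $\mathcal D$ from the universal cover $\tilde X$, a disc, to the full flag manifold $\mathcal B$ of $G$; it is equivariant for a representation of $\pi_1(X)$, and its velocity involves all the simple directions of $\mathcal B$ and no others. One such disc is explicit: the Fuchsian oper, a half-plane inside a rational curve. Deform it, keeping the holonomy representation Anosov; what can be reached in this way is called quasi-Hitchin. Two questions are asked. Do distinct points of the disc remain in general position with respect to each other? And is the disc locally saturated, in the sense that no flag close to the disc and off it is in general position with the whole disc? Theorem 1 answers yes to both. The problem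 is taken from Joaquín Lema, "Epstein-Poincaré surfaces for $G-$opers", arXiv:2601.09936 (2026). It is posed there as two statements, (a) every quasi-Hitchin oper is transverse, (b) every quasi-Hitchin oper is transverse and locally maximally transverse. Both are true.

The hypothesis on the rank is never used in the proof, so we may test everything on $PGL_2$. The proof gives more than Theorem 1; the stronger statements are Theorems 2, 3 and 4, stated in Sections 6, 10 and 11.

## 2. Flags, opers and Anosov representations

**Lie algebra notation.** Fix a maximal torus $H$ in a Borel subgroup $B<G$, with Lie algebras $\mathfrak h\subset\mathfrak b$, roots $\Phi$, positive roots $\Phi^+$ (those of $\mathfrak b$), simple roots $\Delta$, rank $l$, unipotent radical $N$ of $B$, and longest Weyl element $w_0$. Let $\rho^\vee\in\mathfrak h$ be the element with $\alpha(\rho^\vee)=1$ for all $\alpha\in\Delta$, and let $\mathfrak g=\bigoplus_k\mathfrak g_k$ be the eigenspace decomposition of $\operatorname{ad}\rho^\vee$. Thus $\mathfrak g_{-1}$ is the sum of the negative simple root spaces and $\mathfrak b=\bigoplus_{k\ge0}\mathfrak g_k$. Fix nonzero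 $f_\alpha\in\mathfrak g_{-\alpha}$ for $\alpha\in\Delta$ and put $f=\sum_\alpha f_\alpha$. There is a unique $e\in\mathfrak g_1$ such that $(f,2\rho^\vee,e)$ is an $\mathfrak{sl}_2$-triple, the principal one. The centralizer $\mathfrak g^e$ has a basis $e_1,\dots,e_l$ with $e_j\in\mathfrak g_{m_j}$, where $m_1,\dots,m_l\ge1$ are the exponents. Fix it once and for all. Since $\mathfrak g_k$ is the weight space of weight $2k$ of $2\rho^\vee$, the representation theory of $\mathfrak{sl}_2$ gives for $k\ge 0$:
$$\operatorname{ad}f\ \text{is injective on}\ \mathfrak g_{k+1},\qquad \mathfrak g_k=[f,\mathfrak g_{k+1}]\oplus(\mathfrak g^e\cap\mathfrak g_k).\tag{1}$$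
Indeed, in an irreducible summand of highest weight $2m$ the vectors of weight $2k$ with $0\le k<m$ are the images under $f$ of those of weight $2k+2$, and those of weight $2m$ are killed by $e$.

The triple integrates to a homomorphism $SL_2(\mathbb C)\to G$. The matrix $-1$ goes to $\exp(2\pi i\rho^\vee)$, which acts on $\mathfrak g_k$ by $e^{2\pi ik}=1$ and so is trivial, as $G$ is adjoint. We get the principal embedding $\iota:PGL_2(\mathbb C)\to G$. We send the lower triangular nilpotent matrix unit to $f$.

**Definition (transverse flags).** Let $\mathcal B=G/B$. Two flags $hB,kB$ are transverse, written $hB\pitchfork kB$, if the Borel subgroups $hBh^{-1}$, $kBk^{-1}$ are opposite, that is, if $h^{-1}k\in Bw_0B$. This is a symmetric, $G$-invariant, open relation, and no flag is transverse to itself.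

Example: for $G=PGL_2$, $\mathcal B=\mathbb{CP}^1$ and transverse means distinct. For $G=PGL_3$, a flag is a point on a line in $\mathbb{CP}^2$, and two flags are transverse if neither point lies on the other line.

**Definition (oper map).** Let $W\subset\mathbb C$ be a domain. A holomorphic map $\mathcal D:W\to\mathcal B$ is an oper map if for local holomorphic lifts $g$, $\mathcal D=gB$, the element $g^{-1}g'$ lies in $\mathfrak g_{-1}\oplus\mathfrak b$ and has nonzero component in $\mathfrak g_{-\alpha}$ for each $\alpha\in\Delta$.

Under $T_{gB}\mathcal B\cong\mathfrak g/\operatorname{Ad}_g\mathfrak b$, the class of $g^{-1}g'$ in $\mathfrak g/\mathfrak b$ is the derivative $\mathcal D'$ transported to the base point by $g^{-1}$. The condition does not depend on the lift: for $x\in\mathfrak g_{-1}$ and $n\in N$ we have $\operatorname{Ad}(n)x-x\in\mathfrak b$, so $B$ acts on the image of $\mathfrak g_{-1}$ in $\mathfrak g/\mathfrak b$ through $H$, which only rescales components.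

Example: for $PGL_2$, an oper map is a locally injective holomorphic map to $\mathbb{CP}^1$. For $PGL_3$ with $B$ upper triangular, write $g=(g_1,g_2,g_3)$ in columns. The condition says $g_1'\in\langle g_1,g_2\rangle$ with nonzero $g_2$-coefficient, and $g_2'$ has nonzero $g_3$-coefficient. So with $c=g_1$ the flag is the point $[c(z)]$ on the line spanned by $c(z),c'(z)$, and $c,c',c''$ are linearly independent: an oper map is a nondegenerate plane curve together with its tangent lines.

**Definition (opers on $X$).** Write $X=\mathbb H/\Gamma$ with $\Gamma=\pi_1(S)$, $S$ the surface underlying $X$, $\tilde X=\mathbb H$ and $\partial\Gamma=\partial\mathbb H$. A $G$-oper on $X$ is a pair $(\mathcal D,\rho)$ of a homomorphism $\rho:\Gamma\to G$ (the holonomy) and an oper map $\mathcal D:\tilde X\to\mathcal B$ (the developing map) with $\mathcal D(\gamma z)=\rho(\gamma)\mathcal D(z)$. Opers are taken up to isomorphism, $(\mathcal D,\rho)\sim(c\mathcal D,c\rho c^{-1})$ with $c\in G$. The $G$-Fuchsian oper is $\mathcal D(z)=\exp(zf)B$ with $\rho$ the composition of $\Gamma<PSL_2(\mathbb R)$ with $\iota$. (In Section 4 we check the equivariance,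 in a coordinate where $\Gamma$ acts by Möbius maps on $z$.)

**Definition (transverse, locally maximally transverse).** Put $\Sigma=\mathcal D(\tilde X)$. The oper is transverse if $\mathcal D(z)\pitchfork\mathcal D(w)$ for all $z\ne w$ in $\tilde X$. A transverse oper is locally maximally transverse if there is a neighborhood $\mathcal U\subset\mathcal B$ of $\Sigma$ such that every $\mathfrak p\in\mathcal U\setminus\Sigma$ is not transverse to some element of $\Sigma$.

**Definition ($\Delta$-Anosov).** Let $\mu$ be the Cartan projection of $G$ to a closed Weyl chamber, and $|\gamma|$ a word length on $\Gamma$. Among the equivalent definitions: $\rho:\Gamma\to G$ is $\Delta$-Anosov (Anosov with respect to the Borel subgroup) if there are $c,C>0$ with $\alpha(\mu(\rho(\gamma)))\ge c|\gamma|-C$ for all $\gamma\in\Gamma$ and $\alpha\in\Delta$.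

Example: the Fuchsian holonomy. If $\gamma\in PSL_2(\mathbb R)$ moves the base point of hyperbolic space by distance $t$, its Cartan part is $\operatorname{diag}(e^{t/2},e^{-t/2})$, which $\iota$ sends to $\exp(t\rho^\vee)$. So, with compatible maximal compact subgroups, $\alpha(\mu(\iota(\gamma)))=t$ for each simple $\alpha$, and $t$ grows linearly in $|\gamma|$ because $\Gamma$ is cocompact.

We use only the following facts (Guichard–Wienhard, Invent. Math. 190 (2012); Guéritaud–Guichard–Kassel–Wienhard, Geom. Topol. 21 (2017); Kapovich–Leeb–Porti, Eur. J. Math. 3 (2017)). For $\gamma_n\in\Gamma$ and $x\in\partial\Gamma$, $\gamma_n\to x$ means $\gamma_nz_0\to x$ in the closed disc, for one (equivalently every) $z_0\in\mathbb H$. Let $\rho$ be $\Delta$-Anosov.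

- (A1) There is a continuous $\rho$-equivariant map $\xi:\partial\Gamma\to\mathcal B$, the limit map, with $\xi(x)\pitchfork\xi(y)$ for $x\ne y$.
- (A2) If $\gamma_n\to x\in\partial\Gamma$, $\gamma_n^{-1}\to y\in\partial\Gamma$, and $p_n\to p$ in $\mathcal B$ with $p\pitchfork\xi(y)$, then $\rho(\gamma_n)p_n\to\xi(x)$.
- (A3) Being $\Delta$-Anosov is an open condition on $\rho$, and $\xi_\rho$ depends continuously on $\rho$ in the uniform topology (Guichard–Wienhard, Thm 5.13).

The reason for (A2): in a Cartan decomposition $\rho(\gamma_n)=k_ne^{a_n}l_n$ one has $\alpha(a_n)\to\infty$ for all $\alpha\in\Delta$, $k_nB\to\xi(x)$ and $l_n^{-1}w_0B\to\xi(y)$. As $p\pitchfork\xi(y)$, the flags $l_np_n$ stay in a compact part of the cell $N^-B/B$ of flags transverse to $w_0B$, where $N^-=w_0Nw_0^{-1}$. On this compact part $e^{a_n}$ contracts uniformly to $B$. Applying $k_n$, which lies in a compact group, gives the limit of $k_nB$.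

**Definition (quasi-Hitchin).** Let $\mathcal A$ be the set of $G$-opers on $X$ with $\Delta$-Anosov holonomy. It is open in the space of all $G$-opers on $X$ (by (A3) and Lemma 3 below) and contains the Fuchsian oper. The quasi-Hitchin opers are those in the connected component of $\mathcal A$ containing the Fuchsian oper.

## 3. Projective lines and plane curves

**Rank one.** For $G=PGL_2$ an oper map is an immersion to $\mathbb{CP}^1$, and it is transverse exactly when it is injective. Then $\Sigma$ is open and $\mathcal U=\Sigma$ shows local maximality with nothing to check. Injectivity is not automatic for oper maps. For $c\neq0$ the map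
$$u\mapsto\exp\left(u\begin{pmatrix}0&c\\1&0\end{pmatrix}\right)B=\left[\cosh(\sqrt c\,u):\tfrac{\sinh(\sqrt c\,u)}{\sqrt c}\right]\tag{2}$$
is an oper map on $\mathbb C$, equal to $\tanh(\sqrt c\,u)/\sqrt c$ in an affine coordinate, and it is periodic. It takes the base value at $u=0$ and again at $u=\pi i/\sqrt c$.

**The Fuchsian oper of $PGL_3$.** Take $f=E_{21}+E_{32}$. The first column of $\exp(zf)$ is $c(z)=(1,z,z^2/2)$, so the Fuchsian oper is the conic $c$ with its tangent lines. The tangent line at $w$ is the kernel of $\lambda_w=(w^2/2,-w,1)$, because $\lambda_w(c(w))=w^2/2-w^2+w^2/2=0$ and $\lambda_w(c'(w))=-w+w=0$. The two conditions for $\mathcal D(z)\pitchfork\mathcal D(w)$ are the non-vanishing of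
$$\lambda_w(c(z))=\tfrac12(z-w)^2,\qquad \det(c(w),c(z),c'(z))=\tfrac12(z-w)^2 ;$$
for the second, translate to $w=0$ and put $t=z-w$, which gives $t\cdot t-\tfrac12t^2$. So the oper is transverse, and each function vanishes to order two on the diagonal.

Now let $p$ be a flag near $\mathcal D(z_0)$, $z_0\in\mathbb H$, with line $\ker\lambda$, $\lambda=(\lambda_0,\lambda_1,\lambda_2)$. Then $\lambda(c(z))=\lambda_0+\lambda_1z+\tfrac12\lambda_2z^2$ is close to a multiple of $(z-z_0)^2$, so it has two roots near $z_0$, hence in $\mathbb H$. At each root $z$, $p$ is not transverse to $\mathcal D(z)$. This is local maximality, and the mechanism is visible: a zero that exists at $p=\mathcal D(z_0)$ cannot disappear when $p$ moves slightly.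

**Any nondegenerate plane curve.** The order two is general. If $\lambda$ kills $c(z_0),c'(z_0)$, then $\lambda(c(z))$ vanishes at $z_0$ to order exactly $2$, since $\lambda(c''(z_0))\ne0$. And with $t=z-z_0$, $c_k=c^{(k)}(z_0)$,
$$\det(c_0,\,tc_1+\tfrac{t^2}2c_2,\,c_1+tc_2)=\tfrac{t^2}{2}\det(c_0,c_1,c_2)$$
is the leading term of the other function. So near the diagonal all oper maps behave like the Fuchsian one. Lemma 6 says this for every $G$.

## 4. The Drinfeld–Sokolov lift

To take limits of opers and to describe their space we need a preferred lift of $\mathcal D$ to $G$.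

**Lemma 1 (normal lift).** An oper map $\mathcal D$ on a simply connected domain $W$ has a unique holomorphic lift $g:W\to G$, $\mathcal D=gB$, with
$$g^{-1}g'=f+q,\qquad q=\sum_jq_je_j:W\to\mathfrak g^e .\tag{3}$$

*Proof.* Uniqueness on small discs makes local normal lifts agree on overlaps, so it suffices to prove existence and uniqueness locally. Let $g_0$ be a local lift. All lifts are $g_0b$ with $b:W\to B$ holomorphic, and $b=tn$ with $t$ valued in $H$ and $n$ in $N$. Replacing $g_0$ by $g_0t$ multiplies the $f_\alpha$-coefficient of $g_0^{-1}g_0'$ by $\alpha(t)$. These coefficients are nonzero, and $H\cong(\mathbb C^*)^\Delta$ through the simple roots because $G$ is adjoint. So exactly one $t$ makes the $\mathfrak g_{-1}$-part equal to $f$, and multiplication by $n$ does not change this part.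

It remains to choose $n$, uniquely of the form $n=\exp(x_1)\exp(x_2)\cdots$ with $x_k$ valued in $\mathfrak g_k$. Let $a=f+\sum_{k\ge0}a_k$ be the current value of $g^{-1}g'$, $a_k\in\mathfrak g_k$. Multiplying $g$ by $\exp(x)$ on the right, $x$ valued in $\mathfrak g_{k+1}$ with $k\ge0$, replaces $a$ by
$$e^{-\operatorname{ad}x}a+\exp(-x)\exp(x)' .$$
The last term has degrees $\ge k+1$. In the first, the only correction of degree $\le k$ is $[f,x]$, since $[a_j,x]$ has degree $j+k+1$ and terms with two or more $x$'s have degree at least $2k+1>k$ if $k\ge1$, and degree at least $1>0$ if $k=0$. So degrees below $k$ are unchanged and $a_k$ becomes $a_k+[f,x]$. By (1) exactly one $x=x_{k+1}$, holomorphic in $z$, puts the degree-$k$ part in $\mathfrak g^e$. Doing this for $k=0,1,2,\dots$ gives existence.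

Uniqueness: let $g$ and $gb$ both satisfy (3), $b=tn$. Comparing $\mathfrak g_{-1}$-parts, $t=1$. If $n\neq1$, let $x_{k+1}$ be its first factor that is not identically zero. The later factors do not affect degree $k$, so $[f,x_{k+1}]$ is a difference of two elements of $\mathfrak g^e$. By (1) it is zero and $x_{k+1}=0$, a contradiction. $\square$

Conversely, every holomorphic $q:W\to\mathfrak g^e$ arises: solve $g'=g(f+q)$. The solution is unique up to left multiplication by a constant in $G$, so two oper maps with the same data $q$ differ by an element of $G$. That element is unique: if $c\mathcal D=\mathcal D$, then $cg$ and $g$ are both normal lifts of $\mathcal D$, so $cg=g$ and $c=1$.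

**Lemma 2 (change of coordinate).** Let $\phi(z)=\frac{az+b}{cz+d}\in PSL_2(\mathbb R)$, $ad-bc=1$. There is a holomorphic $b_\phi:\mathbb H\to B$, depending only on $\phi$, such that whenever $\mathcal D:\mathbb H\to\mathcal B$ is an oper map with normal lift $g$ and data $q_j$, the normal lift of $\mathcal D\circ\phi$ is $(g\circ\phi)\,b_\phi$, with data $(q_j\circ\phi)\,(\phi')^{m_j+1}$.

*Proof.* With $\delta=cz+d$ one checks by multiplication, using $ad-bc=1$, that
$$\begin{pmatrix}1&0\\\phi(z)&1\end{pmatrix}\begin{pmatrix}\delta&c\\0&\delta^{-1}\end{pmatrix}=\begin{pmatrix}d&c\\b&a\end{pmatrix}\begin{pmatrix}1&0\\z&1\end{pmatrix}.$$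
Apply $\iota$ and call $b_\phi$ the image of the second matrix: $\exp(\phi(z)f)\,b_\phi(z)=C\exp(zf)$ with $C\in G$ constant. Taking $h^{-1}h'$ of both sides,
$$\operatorname{Ad}(b_\phi^{-1})(\phi'f)+b_\phi^{-1}b_\phi'=f .$$
Further, $b_\phi=t\exp(\tfrac c\delta e)$ with $t=\iota(\operatorname{diag}(\delta,\delta^{-1}))$, which acts on $\mathfrak g_k$ by $\delta^{2k}$, while $\exp(\tfrac c\delta e)$ fixes $\mathfrak g^e$ pointwise. As $\phi'=\delta^{-2}$, $\operatorname{Ad}(b_\phi^{-1})e_j=(\phi')^{m_j}e_j$. So for $h=(g\circ\phi)b_\phi$,
$$h^{-1}h'=\operatorname{Ad}(b_\phi^{-1})\big(\phi'(f+q\circ\phi)\big)+b_\phi^{-1}b_\phi'=f+\sum_j(q_j\circ\phi)(\phi')^{m_j+1}e_j.\qquad\square$$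

**The space of opers.** Let $\mathcal D:\mathbb H\to\mathcal B$ be an oper map with data $q_j$, and $\gamma\in\Gamma$. The maps $\mathcal D\circ\gamma$ and $\mathcal D$ differ by an element $\rho(\gamma)\in G$ iff they have the same data, that is, iff $(q_j\circ\gamma)(\gamma')^{m_j+1}=q_j$ for all $j$. The element $\rho(\gamma)$ is unique, hence $\rho$ is a homomorphism. So $G$-opers on $X$, up to isomorphism, correspond to $\bigoplus_{j=1}^lH^0(X,K^{m_j+1})$, with $q=0$ the Fuchsian oper. By uniqueness of normal lifts,
$$g(\gamma z)\,b_\gamma(z)=\rho(\gamma)\,g(z)\qquad(\gamma\in\Gamma,\ z\in\mathbb H).\tag{4}$$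

**Lemma 3 (continuity).** If $o_n\to o$ in the space of $G$-opers on $X$, there are representatives $(\mathcal D_n,\rho_n)$, $(\mathcal D,\rho)$ with $g_n\to g$ and $\mathcal D_n\to\mathcal D$ locally uniformly and $\rho_n\to\rho$.

*Proof.* The data converge locally uniformly. Choose the normal lifts with $g_n(z_0)=g(z_0)=1$ at a base point. Linear ODE theory gives $g_n\to g$ locally uniformly, and (4) at $z_0$ reads $\rho_n(\gamma)=g_n(\gamma z_0)b_\gamma(z_0)$, where $b_\gamma$ does not depend on $n$. $\square$

## 5. Holomorphic functions that detect non-transversality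

Let $\tilde G\to G$ be the simply connected cover, $\omega_1,\dots,\omega_l$ the fundamental weights, $V_i$ the representation of $\tilde G$ of highest weight $\omega_i$, and $v_i\in V_i$, $v_i^*\in V_i^*$ highest weight vectors. Thus $v_i^*$ vanishes on all weight spaces of $V_i$ except the lowest, of weight $w_0\omega_i$. Let $h,k\in\tilde G$ with $h^{-1}k=b_1\dot wb_2$, $b_1,b_2$ over $B$ and $\dot w$ over $w$ in the Weyl group. Borel elements scale $v_i$ and $v_i^*$, so
$$\langle hv_i^*,kv_i\rangle=\langle v_i^*,h^{-1}kv_i\rangle=\text{(nonzero)}\cdot\langle v_i^*,\dot wv_i\rangle ,$$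
which is nonzero iff $w\omega_i=w_0\omega_i$. This holds for all $i$ iff $w=w_0$, so
$$kB\pitchfork hB\iff\langle hv_i^*,kv_i\rangle\ne0\ \text{ for all }i.\tag{5}$$

**Definition (non-transversality functions).** Let $\mathcal D=gB$ be an oper map on a simply connected domain, $\hat g$ a lift of $g$ to $\tilde G$, and $p=hB$ with $h\in\tilde G$. Put $F_i(z;p)=\langle hv_i^*,\hat g(z)v_i\rangle$.

This is holomorphic in $z$ and, for the normal lift $g$, determined by $p$ up to a nonzero constant. Locally in $p$ we may choose $h$ holomorphic in $p$. By (5), $\mathcal D(z)\not\pitchfork p$ iff some $F_i(z;p)=0$. For $PGL_3$ these are the two functions of Section 3.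

**Lemma 4 (discreteness).** For any oper map $\mathcal D$ on a simply connected domain $W$ and any $p\in\mathcal B$, no $F_i(\cdot;p)$ vanishes identically. So $\{z:\mathcal D(z)\not\pitchfork p\}$ is closed and discrete in $W$.

*Proof.* Suppose $F_i(\cdot;p)\equiv0$. Translating, $p=B$. By (5), $\mathcal D(W)$ misses the big cell $Bw_0B/B$, so it lies in the union of finitely many Schubert varieties of smaller dimension. The preimage in $W$ of each of these is closed analytic, hence discrete or all of $W$, and one of them is all of $W$. So if $C_w=BwB/B$ is a Schubert cell of minimal dimension with $\mathcal D(W)\subset\overline{C_w}$, then $w\ne w_0$. The set $\overline{C_w}\setminus C_w$ is a finite union of smaller Schubert varieties, and by minimality each has discrete preimage. Therefore $\mathcal D(z)\in C_w$ for $z$ in a nonempty open set, and there $\mathcal D'(z)\in TC_w$.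

The cell $C_w$ is a $B$-orbit. At $b\dot wB$, transporting by $(b\dot w)^{-1}$, its tangent space becomes the image in $\mathfrak g/\mathfrak b$ of $\operatorname{Ad}(\dot w^{-1}b^{-1})\mathfrak b=\operatorname{Ad}(\dot w^{-1})\mathfrak b$, spanned by the images of the $\mathfrak g_{w^{-1}\beta}$, $\beta\in\Phi^+$. As $w\ne w_0$, some $\alpha\in\Delta$ has $w\alpha>0$. Then $-\alpha=w^{-1}\beta$ would force $\beta=-w\alpha<0$, so $-\alpha\notin w^{-1}\Phi^+$. Hence the $-\alpha$ component of $\mathcal D'(z)$ is zero, against the oper condition. $\square$

**Lemma 5 (Hurwitz).** Let $\mathcal D_n=g_nB$ and $\mathcal D=gB$ be oper maps near $z_1$, with $g_n\to g$ uniformly near $z_1$, and let $p_n\to p$ in $\mathcal B$. If $\mathcal D_n(z)\pitchfork p_n$ for all $z$ in a fixed neighborhood of $z_1$ and all large $n$, then $\mathcal D(z_1)\pitchfork p$.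

*Proof.* Lift $g_n\to g$ and $p_n\to p$ to convergent lifts in $\tilde G$. The corresponding functions $F_{i,n}(\cdot;p_n)$ have no zeros near $z_1$ and converge uniformly to $F_i(\cdot;p)$, which is not identically zero by Lemma 4. (Lemma 4 is for the normal lift; another lift changes $F_i$ by a nowhere zero factor.) By Hurwitz's theorem $F_i(z_1;p)\ne0$ for each $i$. $\square$

This lemma deserves a pause. Transversality is an open condition, and open conditions are usually lost in limits. Here they survive, because non-transversality is the vanishing of a holomorphic function that can never vanish identically.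

**Lemma 6 (order on the diagonal).** $F_i(\cdot;\mathcal D(z_0))$ vanishes at $z_0$ to order exactly $N_i=2\langle\omega_i,\rho^\vee\rangle$, and $N_i\ge1$.

*Proof.* As $2\rho^\vee$ is the sum of the positive coroots, $N_i\ge\langle\omega_i,\alpha_i^\vee\rangle=1$. Translate so that the normal lift has $\hat g(z_0)=1$; then $F_i(z;\mathcal D(z_0))=\langle v_i^*,\hat g(z)v_i\rangle$ up to a constant. Expand the solution of $\hat g'=\hat g(f+q)$ on $V_i$ in iterated integrals of $f+q$. The terms with $k$ factors are $O(|z-z_0|^k)$. The vector $v_i$ has $\rho^\vee$-eigenvalue $N_i/2$, and $v_i^*$ kills all $\rho^\vee$-eigenvalues except $\langle w_0\omega_i,\rho^\vee\rangle=-N_i/2$. A product of $k$ factors, each $f$ (degree $-1$) or a component of $q$ (degree $\geq1$), lowers the eigenvalue by at most $k$, with equality only if all factors are $f$. So only $k\ge N_i$ contributes, and for $k=N_i$ only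
$$\frac{(z-z_0)^{N_i}}{N_i!}\langle v_i^*,f^{N_i}v_i\rangle .$$
The eigenvalue $N_i$ of $2\rho^\vee$ on $V_i$ is the largest and occurs on the line $\mathbb Cv_i$; the smallest, $-N_i$, occurs on the lowest weight line. By $\mathfrak{sl}_2$-theory $f^{N_i}v_i\neq0$, and it lies on the latter line. So the pairing is nonzero. $\square$

For $q=0$ the same degree count shows $F_i(z;\mathcal D(w))=\mathrm{const}\cdot\langle v_i^*,e^{(z-w)f}v_i\rangle=\mathrm{const}\cdot(z-w)^{N_i}$ with nonzero constant. So Fuchsian opers are transverse. Moreover any two distinct points of the principal curve $\mathbb{CP}^1\to\mathcal B$ extending $z\mapsto\exp(zf)B$ are transverse, because $\iota(PGL_2)$ can move any pair to finite points.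

## 6. Deformation from the Fuchsian oper, and the leak at infinity

The Fuchsian oper is transverse, so the natural plan is a continuity argument: show that the transverse opers are closed and open in $\mathcal A$.

**Closedness.** It holds in the space of all $G$-opers on $X$. Let $o_n\to o$ with all $o_n$ transverse, and $z\neq w$. Choose representatives as in Lemma 3. For $z'$ in a neighborhood of $z$ that avoids $w$, $\mathcal D_n(z')\pitchfork\mathcal D_n(w)$, and $\mathcal D_n(w)\to\mathcal D(w)$. Lemma 5 gives $\mathcal D(z)\pitchfork\mathcal D(w)$.

**Openness, attempted directly.** Suppose $o_n\to o$ with $o$ transverse and $o_n$ not. Then there are $z_n\ne w_n$ with $\mathcal D_n(z_n)\not\pitchfork\mathcal D_n(w_n)$. Fix a compact $K\subset\tilde X$ with $\Gamma K=\tilde X$; by equivariance we may take $z_n\in K$, and $z_n\to z$ along a subsequence.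

If the $w_n$ stay bounded, the argument works. Along a subsequence $w_n\to w$ and $\mathcal D(z)\not\pitchfork\mathcal D(w)$, so $w=z$. For a fixed $i$ and infinitely many $n$, the function $F_{i,n}(\cdot;\mathcal D_n(z_n))$ vanishes at $w_n$. By Lemma 6 it also vanishes to order $N_i$ at $z_n\neq w_n$. So it has at least $N_i+1$ zeros in any small disc about $z$, while its limit $F_i(\cdot;\mathcal D(z))$ has exactly $N_i$ there. This contradicts Hurwitz's theorem.

If $w_n$ leaves every compact set, the argument stops. The convergence $\mathcal D_n\to\mathcal D$ is only locally uniform and says nothing about $\mathcal D_n(w_n)$. We used $\Gamma$ to bring $z_n$ back and cannot use it again for $w_n$. The loss is real: once Theorem 4 is proved, the transverse opers on $X$ form a nonempty compact subset of a vector space of positive dimension, so transversality is not open in the space of all opers. The Anosov condition has to be used exactly here.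

The way around is to replace the condition on pairs in $\tilde X\times\tilde X$, non-compact even modulo $\Gamma$, by a condition on $\tilde X\times\partial\Gamma$, which modulo $\Gamma$ is compact.

**Theorem 2.** Let $(\mathcal D,\rho)$ be a $G$-oper on $X$ with $\Delta$-Anosov holonomy and limit map $\xi$. It is transverse iff $\mathcal D(z)\pitchfork\xi(x)$ for all $z\in\tilde X$, $x\in\partial\Gamma$. In that case $\mathcal D\cup\xi$ is a topological embedding of the closed disc $\tilde X\cup\partial\Gamma$ whose distinct points have transverse images. The transverse opers in $\mathcal A$ form a union of connected components of $\mathcal A$. The transverse opers form a closed subset of the space of all $G$-opers on $X$.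

The last sentence is the closedness just proved. The rest takes Sections 7 to 9.

## 7. Transverse discs are transverse to their limit curve

**Step 1 (from pairs in the disc to the limit curve).** Let $(\mathcal D,\rho)\in\mathcal A$ be transverse. We show $\mathcal D(z)\pitchfork\xi(x)$ for all $z\in\tilde X$, $x\in\partial\Gamma$, by reaching $\xi(x)$ as a limit of points of the disc.

Let $1\ne\gamma\in\Gamma$, with attracting and repelling fixed points $\gamma^+,\gamma^-\in\partial\Gamma$. By Lemma 4 there is $w\in\tilde X$ with $\mathcal D(w)\pitchfork\xi(\gamma^-)$. Since $\gamma^n\to\gamma^+$ and $\gamma^{-n}\to\gamma^-$, (A2) gives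
$$p_n:=\mathcal D(\gamma^nw)=\rho(\gamma)^n\mathcal D(w)\to\xi(\gamma^+).$$
Let $z\in\tilde X$ and take a bounded neighborhood of it. For large $n$ the point $\gamma^nw$ is outside, so $\mathcal D(z')\pitchfork p_n$ for all $z'$ in the neighborhood. Lemma 5, with constant sequence $\mathcal D_n=\mathcal D$, gives $\mathcal D(z)\pitchfork\xi(\gamma^+)$.

For general $x$, choose $\gamma_n$ with $\gamma_n^+\to x$; attracting fixed points are dense in $\partial\Gamma$. Then $\mathcal D(z')\pitchfork\xi(\gamma_n^+)$ for all $z'\in\tilde X$, and $\xi(\gamma_n^+)\to\xi(x)$. Lemma 5 again gives $\mathcal D(z)\pitchfork\xi(x)$.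

**Step 2 (boundary behaviour).** Now let $(\mathcal D,\rho)\in\mathcal A$ satisfy
$$\mathcal D(z)\pitchfork\xi(x)\qquad\text{for all }z\in\tilde X,\ x\in\partial\Gamma.\tag{6}$$
We show that if $w_n\in\tilde X$ and $w_n\to x\in\partial\Gamma$, then $\mathcal D(w_n)\to\xi(x)$. With $K$ as in Section 6 write $w_n=\gamma_nw_n'$, $w_n'\in K$. For a base point $z_0$, the hyperbolic distance between $w_n$ and $\gamma_nz_0$ equals that between $w_n'$ and $z_0$, which is bounded, so $\gamma_n\to x$. Given any subsequence, pass to a further one with $\gamma_n^{-1}\to y\in\partial\Gamma$ and $w_n'\to w'\in K$. Then $\mathcal D(w_n')\to\mathcal D(w')\pitchfork\xi(y)$ by (6), and (A2) gives $\mathcal D(w_n)=\rho(\gamma_n)\mathcal D(w_n')\to\xi(x)$. As every subsequence has such a further subsequence, the whole sequence converges.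

## 8. Extra zeros against a diagonal of negative self-intersection

We must show that (6) implies transversality. A first thought is to count: by Step 2 the zeros of $F_i(\cdot;\mathcal D(w))$ remain in a bounded region, so their number does not depend on $w$. But nothing yet says that this number is $N_i$. The zero at $w$ itself accounts for $N_i$, and there could be others, moving with $w$ and never meeting the boundary. To exclude them we look at all $w$ at once. The extra zeros then sweep out a compact complex curve, and topology forces that curve to meet the diagonal negatively.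

Assume (6) throughout this section.

**Step 3 (the divisor of non-transverse pairs).** We put all the zeros on one complex surface. On $\tilde X\times\tilde X$ let
$$\Phi_i(z,w)=\langle\hat g(w)v_i^*,\hat g(z)v_i\rangle .$$
By (5), $\mathcal D(z)\not\pitchfork\mathcal D(w)$ iff $\prod_i\Phi_i(z,w)=0$. For fixed $w$, $\Phi_i(\cdot,w)=F_i(\cdot;\mathcal D(w))\not\equiv0$. If $\Phi_i(z,\cdot)\equiv0$ for some $z$, then $\mathcal D(w)\not\pitchfork\mathcal D(z)$ for all $w$, by symmetry of $\pitchfork$, against Lemma 4. So $\Phi_i$ vanishes identically on no slice.

Lift (4) to $\tilde G$: $\hat g(\gamma z)\hat b_\gamma(z)=\hat\rho_\gamma\hat g(z)$, with $\hat\rho_\gamma\in\tilde G$ constant over $\rho(\gamma)$ and $\hat b_\gamma$ a lift of $b_\gamma$. Since $\hat b_\gamma$ scales $v_i$ and $v_i^*$, $\Phi_i(\gamma z,\gamma w)$ is a nowhere zero holomorphic function times $\Phi_i(z,w)$. Therefore the divisor of $\prod_i\Phi_i$ is invariant under the diagonal action of $\Gamma$, which is free and properly discontinuous, and descends to an effective divisor $E$ on the complex surface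
$$Y=(\tilde X\times\tilde X)/\Gamma .$$
Its support is the set of non-transverse pairs. Let $\pi:Y\to X$ be induced by the first projection; it is a fibre bundle with fibre $\tilde X$. Let $\bar\Delta\subset Y$ be the image of the diagonal, a section of $\pi$. Both $Y$ and $X$ have contractible universal cover and $\pi$ is an isomorphism on fundamental groups, so $\pi$ is a homotopy equivalence. Thus $\pi_*:H_2(Y;\mathbb Z)\to H_2(X;\mathbb Z)=\mathbb Z$ is an isomorphism, with $\pi_*[\bar\Delta]=[X]$.

**Step 4 ($\operatorname{supp}E$ is compact).** Here (6) enters. The support is closed in $Y$. If it is not compact, it contains a sequence with no convergent subsequence in $Y$, represented by non-transverse pairs $(z_n,w_n)$ with $z_n\in K$. Pass to a subsequence with $z_n\to z$. Then $w_n$ has no bounded subsequence, and after passing to a subsequence $w_n\to x\in\partial\Gamma$. By Step 2, $\mathcal D(w_n)\to\xi(x)$, and $\mathcal D(z_n)\to\mathcal D(z)\pitchfork\xi(x)$ by (6). Transversality is open, so $\mathcal D(z_n)\pitchfork\mathcal D(w_n)$ for large $n$, a contradiction.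

**Step 5 ($\operatorname{supp}E=\bar\Delta$).** Clearly $\bar\Delta\subset\operatorname{supp}E$. Suppose $\operatorname{supp}E$ contains a point off $\bar\Delta$. That point lies on an irreducible component $C\ne\bar\Delta$ of $\operatorname{supp}E$, which by Step 4 is a compact irreducible curve. Let $\nu:\tilde C\to Y$ be its normalization, $\tilde C$ a compact Riemann surface. The map $\pi\circ\nu:\tilde C\to X$ is not constant, because a fibre of $\pi$ is biholomorphic to $\mathbb H$ and contains no compact curve. So it has a degree $d\ge1$, and $\pi_*\nu_*[\tilde C]=d[X]=\pi_*(d[\bar\Delta])$. Since $\pi_*$ is injective on $H_2$,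
$$\nu_*[\tilde C]=d[\bar\Delta].\tag{7}$$
Compute the degree of $\nu^*\mathcal O_Y(\bar\Delta)$ in two ways. It is the pairing of $c_1(\mathcal O_Y(\bar\Delta))$ with $\nu_*[\tilde C]$, so by (7)
$$\deg\nu^*\mathcal O_Y(\bar\Delta)=d\cdot\deg\mathcal O_Y(\bar\Delta)|_{\bar\Delta}=d\,(2-2\operatorname{genus}(X))<0 .$$
Here $\mathcal O_Y(\bar\Delta)|_{\bar\Delta}$ is the normal bundle of $\bar\Delta$, which is isomorphic to $TX$ through the $\Gamma$-equivariant map $(u,v)\mapsto v-u$ on $T\tilde X\oplus T\tilde X$ along the diagonal. On the other hand, the canonical section of $\mathcal O_Y(\bar\Delta)$ vanishes exactly on $\bar\Delta$. As $C\neq\bar\Delta$ are irreducible curves, it pulls back to a section on $\tilde C$ that is not identically zero, so the degree is $\ge0$. This contradiction shows $\operatorname{supp}E=\bar\Delta$.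

A pair $(z,w)$ whose image lies in $\bar\Delta$ has $z=w$, because $\Gamma$ acts diagonally. So all non-transverse pairs lie on the diagonal: the oper is transverse. With Step 1, the equivalence in Theorem 2 is proved.

## 9. Openness in the Anosov locus, and the proof of Theorem 1

**Step 6 (the closed disc).** Let $(\mathcal D,\rho)\in\mathcal A$ be transverse; then (6) holds by Step 1. The map $\mathcal D\cup\xi$ on $\tilde X\cup\partial\Gamma$ is continuous, by Step 2 and the continuity of $\mathcal D$ and $\xi$. Distinct points have transverse images: two points of $\tilde X$ by hypothesis, mixed pairs by (6), two points of $\partial\Gamma$ by (A1). As no flag is transverse to itself, the map is injective, and a continuous injection from a compact space to a Hausdorff space is an embedding.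

**Step 7 (openness in $\mathcal A$).** Now the leak of Section 6 is closed. Let $o_n\to o$ in $\mathcal A$ with $o$ transverse, with representatives as in Lemma 3. By (6), $\mathcal D(K)\times\xi(\partial\Gamma)$ is a compact subset of the open set of transverse pairs in $\mathcal B\times\mathcal B$. By Lemma 3, $\mathcal D_n\to\mathcal D$ uniformly on $K$; by (A3), $\xi_n\to\xi$ uniformly. So for large $n$, $\mathcal D_n(z)\pitchfork\xi_n(x)$ for all $z\in K$ and $x\in\partial\Gamma$. Applying $\rho_n(\gamma)$, this holds for all $z\in\Gamma K=\tilde X$. By the equivalence in Theorem 2, $o_n$ is transverse.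

So the transverse opers in $\mathcal A$ are open in $\mathcal A$, and closed in $\mathcal A$ by Section 6. A subset that is open and closed is a union of connected components. Theorem 2 is proved. $\blacksquare$

**Proof of Theorem 1, transversality.** The Fuchsian oper lies in $\mathcal A$ and is transverse (end of Section 5). By Theorem 2 every oper in its component of $\mathcal A$ is transverse, and these are the quasi-Hitchin opers.

**Proof of Theorem 1, local maximality.** We show that for any $G$-oper $(\mathcal D,\rho)$ and any $z_0\in\tilde X$, the flag $\mathcal D(z_0)$ has an open neighborhood $\mathcal U_{z_0}$ each of whose points is non-transverse to some element of $\Sigma$. If not, there are $p_n\to\mathcal D(z_0)$ with $p_n\pitchfork\mathcal D(z)$ for all $z\in\tilde X$. Lemma 5 with $\mathcal D_n=\mathcal D$ and $z_1=z_0$ gives $\mathcal D(z_0)\pitchfork\mathcal D(z_0)$, which is absurd. Now $\mathcal U=\bigcup_{z_0}\mathcal U_{z_0}$ is an open neighborhood of $\Sigma$, and each of its points, in particular each point of $\mathcal U\setminus\Sigma$, is non-transverse to some element of $\Sigma$. Hence every transverse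 oper is locally maximally transverse, and with the previous paragraph Theorem 1 follows. $\blacksquare$

## 10. Counting zeros over the domain of transversality to the limit curve

The neighborhood $\mathcal U$ just found is not explicit. In the Anosov case it can be made so.

**Theorem 3.** Every transverse $G$-oper on $X$ (Anosov or not) is locally maximally transverse. If it is $\Delta$-Anosov, one may take $\mathcal U=\Omega_0$, the connected component containing $\Sigma$ of
$$\Omega=\{p\in\mathcal B:\ p\pitchfork\xi(x)\ \text{for all }x\in\partial\Gamma\}.$$
For $p\in\Omega_0$ and each fundamental weight $\omega_i$, the $i$-th non-transversality function $z\mapsto F_i(z;p)$ has exactly $N_i=2\langle\omega_i,\rho^\vee\rangle\ge1$ zeros in $\tilde X$, counted with multiplicity. In general $\Omega_0$ cannot be replaced by $\Omega$.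

*Proof.* The first sentence was proved in Section 9. Let the oper be transverse and $\Delta$-Anosov.

**Step 1 ($\Omega_0$ makes sense).** The set of $(p,x)$ with $p\not\pitchfork\xi(x)$ is closed in $\mathcal B\times\partial\Gamma$. Its projection to $\mathcal B$ is closed since $\partial\Gamma$ is compact, so $\Omega$ is open, and so is each of its components. By (6), $\Omega$ contains the connected set $\Sigma$.

**Step 2 (zeros stay bounded).** Let $P\subset\Omega$ be compact. We claim that some open hyperbolic disc contains all zeros of all $F_i(\cdot;p)$, $p\in P$. Otherwise there are $p_n\in P$ and $w_n\in\tilde X$ leaving every compact set with $\mathcal D(w_n)\not\pitchfork p_n$. Along a subsequence, $p_n\to p\in P$ and $w_n\to x\in\partial\Gamma$. By Step 2 of Section 7, $\mathcal D(w_n)\to\xi(x)$. As non-transversality is closed, $\xi(x)\not\pitchfork p$, contradicting $p\in\Omega$.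

**Step 3 (the count).** Near a given point of $\Omega$ take $P$ to be a compact connected neighborhood over which $h$ in the definition of $F_i$ can be chosen holomorphically in $p$. With the disc of Step 2, $F_i(\cdot;p)$ has no zero on the boundary circle for $p\in P$, and its number of zeros inside is given by the argument principle and depends continuously on $p$. So the number of zeros is locally constant on $\Omega$ and constant on $\Omega_0$. At $p=\mathcal D(z_0)\in\Sigma$, transversality leaves $z_0$ as the only zero, and its order is $N_i$ by Lemma 6. Hence the number is $N_i\ge1$ on all of $\Omega_0$, and every $p\in\Omega_0$ is non-transverse to some element of $\Sigma$.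

**Step 4 ($\Omega$ is too large).** For the Fuchsian oper, $\mathcal D$ extends continuously to the principal curve $\mathbb{CP}^1\to\mathcal B$, so by Step 2 of Section 7, $\xi$ is the restriction of this curve to $\partial\mathbb H$. A point of the curve over the lower half-plane is transverse to all other points of the curve (Section 5). So it lies in $\Omega$, outside $\Sigma$, and is transverse to all of $\Sigma$. $\blacksquare$

In the $PGL_3$ example of Section 3, $F_1(\cdot;p)$ is the polynomial $\lambda_0+\lambda_1z+\tfrac12\lambda_2z^2$. Theorem 3 says that for $p\in\Omega_0$ both roots are in the upper half-plane. For the flags of Step 4 of the proof both are in the lower half-plane.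

## 11. A bound of Kraus–Nehari type

**Theorem 4.** There is a constant $R_G$, depending only on $G$, such that any transverse $G$-oper on any closed $X$ of genus $\ge2$, with coordinates $(q_j)\in\bigoplus_jH^0(X,K^{m_j+1})$ relative to the Fuchsian oper, satisfies $\|q_j\|_\infty\le R_G^{\,m_j+1}$ (sup norm for the metric $|dz|/\operatorname{Im}z$). Hence the transverse opers on $X$ form a compact set. In particular the quasi-Hitchin component is bounded, and every oper in its compact closure is transverse and locally maximally transverse.

The proof is by rescaling. If transverse opers had data of unbounded size, we could zoom in where the data are largest and find in the limit a transverse oper map on all of $\mathbb C$ with constant nonzero data, $u\mapsto\exp(uA)B$. In rank one this is the map (2), which is periodic, hence not injective. The work is to see that for every $G$ such a map is not transverse.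

**Step 1 (zooming in).** For an oper on $X=\mathbb H/\Gamma$ with data $q$ put
$$\|q\|(z)=\max_j\big(y^{m_j+1}|q_j(z)|\big)^{1/(m_j+1)},\qquad y=\operatorname{Im}z .$$
Since $\operatorname{Im}(\gamma z)=|\gamma'(z)|\operatorname{Im}z$, this function is $\Gamma$-invariant, so its supremum is attained. If Theorem 4's bound fails, there are transverse opers on closed surfaces $X_n$ with $R_n=\max\|q^{(n)}\|=\|q^{(n)}\|(z_n)\to\infty$. Let $\mathcal D_n=g_nB$ be their developing maps with normal lifts, $y_n=\operatorname{Im}z_n$ and $\epsilon_n=y_n/R_n$. For $|u|<R_n$, $\operatorname{Im}(z_n+\epsilon_nu)\ge y_n(1-|u|/R_n)>0$, and we may define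
$$\tilde g_n(u)=c_n\,g_n(z_n+\epsilon_nu)\,\epsilon_n^{-\rho^\vee},\qquad \tilde{\mathcal D}_n=\tilde g_nB=c_n\mathcal D_n(z_n+\epsilon_nu),$$
where $\epsilon^{-\rho^\vee}=\exp(-\log\epsilon\;\rho^\vee)\in H$ and $c_n\in G$ is chosen so that $\tilde g_n(0)=1$. As $\operatorname{Ad}(\epsilon^{\rho^\vee})$ is multiplication by $\epsilon^k$ on $\mathfrak g_k$,
$$\tilde g_n^{-1}\tilde g_n'=\epsilon_n\operatorname{Ad}(\epsilon_n^{\rho^\vee})(f+q^{(n)})=f+\sum_j\tilde q_{n,j}e_j,\qquad\tilde q_{n,j}(u)=\epsilon_n^{m_j+1}q_j^{(n)}(z_n+\epsilon_nu).$$
By the choice of $z_n$,
$$|\tilde q_{n,j}(u)|^{1/(m_j+1)}\le\frac{\epsilon_nR_n}{\operatorname{Im}(z_n+\epsilon_nu)}\le\frac1{1-|u|/R_n},\qquad\max_j|\tilde q_{n,j}(0)|^{1/(m_j+1)}=1 .$$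

**Step 2 (the limit).** By Montel's theorem a subsequence of the $\tilde q_{n,j}$ converges locally uniformly on $\mathbb C$ to entire functions bounded by $1$, which by Liouville are constants $c_j$, not all zero. By ODE theory $\tilde g_n(u)\to\exp(uA)$ locally uniformly, with
$$A=f+\sum_jc_je_j\in f+\mathfrak g^e .$$
The map $u\mapsto\exp(uA)B$ is an oper map. Let $u_1\ne0$. For $u$ near $u_1$ and $n$ large, $\tilde{\mathcal D}_n(u)\pitchfork\tilde{\mathcal D}_n(0)=B$. Lemma 5 with $p_n=B$ gives $\exp(u_1A)B\pitchfork B$. So for every $i$ the entire function
$$h_i(u)=\langle v_i^*,e^{uA}v_i\rangle$$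
has no zero except $u=0$, where its order is $N_i$ by Lemma 6. It is of exponential type, so by Hadamard's theorem
$$h_i(u)=C_i\,u^{N_i}e^{a_iu},\qquad C_i\neq0.\tag{8}$$

**Step 3 (a large nilpotent part).** We read (8) as information on the Jordan form of $A$. Let $A=\sigma+\eta$ be the Jordan decomposition in $\mathfrak g$, with $\sigma$ semisimple, $\eta$ nilpotent and $[\sigma,\eta]=0$. Fix $i$ and let $d$ be maximal with $\eta^d\ne0$ on $V_i$. Since $e^{uA}=e^{u\sigma}e^{u\eta}$, $h_i(u)=\sum_\lambda e^{\lambda u}P_\lambda(u)$ with $\lambda$ running over the eigenvalues of $\sigma$ on $V_i$ and $\deg P_\lambda\le d$. The functions $u^ke^{\lambda u}$ are linearly independent, so (8) forces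
$$N_i\le d .\tag{9}$$
In particular $d\ge1$ and $\eta\ne0$.

**Step 4 ($\eta$ is as large as possible and $\sigma=0$).** By Jacobson–Morozov there is an $\mathfrak{sl}_2$-triple containing $\eta$, with neutral element $h_\eta$, $[h_\eta,\eta]=2\eta$. Conjugating $\sigma,\eta,h_\eta$ simultaneously (this does not change $d$), we may assume that $h_\eta\in\mathfrak h$ is dominant, and then $\alpha(h_\eta)\in\{0,1,2\}$ for all $\alpha\in\Delta$, by Dynkin. The largest eigenvalue of $h_\eta$ on $V_i$ is $\omega_i(h_\eta)$, and by the symmetry of $\mathfrak{sl}_2$-weights the smallest is $-\omega_i(h_\eta)$. As $\eta$ raises eigenvalues by $2$, $d\le\omega_i(h_\eta)$. Since $\mathfrak g$ is simple, $\omega_i$ is a combination of the simple roots with strictly positive coefficients. Comparing $\alpha(h_\eta)\leq2=\alpha(2\rho^\vee)$ root by root,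
$$N_i\le d\le\omega_i(h_\eta)\le\omega_i(2\rho^\vee)=N_i ,$$
with equality in the last inequality only if $\alpha(h_\eta)=2$ for all $\alpha\in\Delta$. So $h_\eta=2\rho^\vee$.

Consequently $\eta\in\mathfrak g_1$, say $\eta=\sum_{\alpha\in\Delta}\eta_\alpha$ with $\eta_\alpha\in\mathfrak g_\alpha$. All $\eta_\alpha$ are nonzero: the third member of the triple lies in $\mathfrak g_{-1}$, and its bracket with $\eta$ is a combination of the coroots $\alpha^\vee$ to which only those with $\eta_\alpha\ne0$ contribute (a difference of two distinct simple roots is not a root). This bracket is $2\rho^\vee$ up to sign, which has nonzero coefficient along every $\alpha^\vee$. Now look at the centralizer of $\eta$. By $\mathfrak{sl}_2$-theory it lies in $\bigoplus_{k\ge0}\mathfrak g_k$ and is graded. Its degree-zero part consists of $x\in\mathfrak h$ with $\alpha(x)\eta_\alpha=0$ for all $\alpha\in\Delta$, so $x=0$. Hence it lies in $\bigoplus_{k\ge1}\mathfrak g_k$ and consists of nilpotent elements. The semisimple element $\sigma$ commutes with $\eta$, so $\sigma$ is also nilpotent and $\sigma=0$. Therefore $A$ is nilpotent.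

**Step 5 (the only nilpotent element of $f+\mathfrak g^e$ is $f$).** By Kostant (Amer. J. Math. 85 (1963)) the invariant polynomials on $\mathfrak g$ restrict to coordinates on $f+\mathfrak g^e$. A homogeneous invariant polynomial of positive degree vanishes at every nilpotent element, so such polynomials take the same value, zero, at $A$ and at $f$. Therefore $A=f$ and all $c_j=0$, contradicting Step 2. So $\max\|q\|$ is bounded over all transverse $G$-opers on all closed surfaces of genus $\ge2$. Taking $R_G$ to be such a bound gives the inequality of Theorem 4.

**Step 6 (compactness).** On a fixed $X$, the transverse opers form a bounded subset of the finite-dimensional space $\bigoplus_jH^0(X,K^{m_j+1})$, closed by Theorem 2. So they form a compact set. The quasi-Hitchin component consists of transverse opers by Theorem 1, so it is bounded and its closure is compact and consists of transverse opers. These are locally maximally transverse by Theorem 3. $\blacksquare$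

**Steps 3 to 5 by hand for $PGL_3$.** With $f=E_{21}+E_{32}$ one has $2\rho^\vee=\operatorname{diag}(2,0,-2)$ and $e=2E_{12}+2E_{23}$, and $\mathfrak g^e$ is spanned by $e_1=e$ and $e_2=E_{13}$. So
$$A=\begin{pmatrix}0&2c_1&c_2\\1&0&2c_1\\0&1&0\end{pmatrix},\qquad\det(x-A)=x^3-4c_1x-c_2 .$$
On $V_1=\mathbb C^3$, $N_1=2$, and (9) demands $\eta^2\ne0$, a Jordan block of size three. Then $A$ has a single eigenvalue, which is $0$ because the trace is $0$, and the characteristic polynomial must be $x^3$. So $c_1=c_2=0$. For instance, if $c_1=0$ and $c_2\ne0$, then $A^3=c_2$, $A$ is diagonalizable, $d=0$, and $h_1(u)=\sum_{k\ge0}c_2^k\,u^{3k+2}/(3k+2)!$ is a combination of three exponentials that cannot have the form (8).
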